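\title{Paths of $C^1$-conjugacies between circle diffeomorphisms with the same irrational rotation number}

\begin{abstract}
Let $f$ and $g$ be orientation-preserving $C^1$-diffeomorphisms of the circle with the same irrational rotation number $\alpha$. We construct a continuous path $h_t$, $t\in[0,1)$, of $C^1$-diffeomorphisms starting at the identity such that $h_tfh_t^{-1}\to g$ in the $C^1$-topology as $t\to1$. This answers a question of Bonatti and Guelman affirmatively for every irrational $\alpha$. The path is built from explicit exponentially weighted averages and can be chosen to depend continuously on $(f,g)$. The same averages give a strong deformation retraction, along $C^1$-conjugacies, of the space of $C^1$-diffeomorphisms with rotation number $\alpha$ onto the rotation $R_\alpha$.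
\end{abstract}

\section{Introduction}

Let $S^1=\mathbb R/\mathbb Z$, and let $\mathrm{Diff}^1(S^1)$ be the group of orientation-preserving $C^1$-diffeomorphisms of $S^1$ with the $C^1$-topology. The rotation number of $f\in\mathrm{Diff}^1(S^1)$ is the class modulo $1$ of $\lim_{n\to\infty}(F^n(x)-x)/n$, where $F$ is a lift of $f$ to $\mathbb R$; it is the average angle by which $f$ moves points. Fix an irrational $\alpha\in(\mathbb R\setminus\mathbb Q)/\mathbb Z$, let $R_\alpha$ be the rotation by $\alpha$, and let $\mathcal F=F^1_\alpha$ be the closed subset of $\mathrm{Diff}^1(S^1)$ formed by the diffeomorphisms with rotation number $\alpha$.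

The rotation number is invariant under conjugation and continuous in the $C^0$-topology, so every $C^0$-limit in $\mathrm{Diff}^1(S^1)$ of conjugates of an element of $\mathcal F$ lies in $\mathcal F$. It does not determine the conjugacy class. Say that $g\in\mathcal F$ is of \emph{Denjoy type} if it has a wandering interval, that is, a nondegenerate interval $I$ whose iterates $g^n(I)$, $n\in\mathbb Z$, are pairwise disjoint. Such a $g$ is not conjugate to $R_\alpha$ even by a homeomorphism, because the iterates of an interval under $R_\alpha$ all have the same length and cannot be pairwise disjoint. Once limits are allowed, however, the rotation number is the only obstruction. The following two results are known.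
\begin{enumerate}
\item[(i)] For every $f\in\mathcal F$ the class $\{hfh^{-1}:h\in\mathrm{Diff}^1(S^1)\}$ is $C^1$-dense in $\mathcal F$.
\item[(ii)] (Navas) For every $f\in\mathcal F$ there is a path $h_t$, $t\in[0,1)$, of diffeomorphisms with $h_0=\mathrm{Id}$ such that $h_tfh_t^{-1}\to R_\alpha$ in the $C^1$-topology as $t\to1$.
\end{enumerate}
Statement (i) has an arbitrary target but yields only a sequence; statement (ii) yields a path but only toward the rotation. The question of Bonatti and Guelman \cite{BG} asks for both at once: \emph{given $f,g\in\mathcal F$, is there a continuous path $h_t$, $t\in[0,1)$, in $\mathrm{Diff}^1(S^1)$ with $h_0=\mathrm{Id}$ and $h_tfh_t^{-1}\to g$ in the $C^1$-topology as $t\to1$?} A priori the answer could depend on $\alpha$.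

Neither (i) nor (ii) settles this directly. The conjugacies $h_k$ given by (i) can be joined by paths, but nothing keeps the conjugates near $g$ along those paths. From (ii) one gets $p_tfp_t^{-1}\to R_\alpha$ and $q_tgq_t^{-1}\to R_\alpha$, which suggests $h_t=q_t^{-1}p_t$; but then two maps close to $R_\alpha$ must be conjugated back by $q_t^{-1}$, and this may pull them apart. The danger is real, since the conjugacies must degenerate in general: if $\|Dh_t\|$ and $\|Dh_t^{-1}\|$ stayed bounded along a sequence $t\to1$, the Arzel\`a--Ascoli theorem would give a homeomorphism conjugating $f$ to $g$. For $f=R_\alpha$ and $g$ of Denjoy type one could therefore suspect a negative answer. The answer is nevertheless positive in all cases.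

\begin{theorem}\label{thm:A}
For every irrational $\alpha$ and all $f,g\in\mathcal F$ there is a continuous path $h_t$, $t\in[0,1)$, in $\mathrm{Diff}^1(S^1)$ with $h_0=\mathrm{Id}$ and $h_tfh_t^{-1}\to g$ in the $C^1$-topology as $t\to1$.
\end{theorem}

Thus the diffeomorphisms that can be reached in this way from $f\in\mathcal F$ are exactly the elements of $\mathcal F$. The proof does not use (i) or (ii) and reproves both: (ii) is the case $g=R_\alpha$, and (i) follows by taking $t$ close to $1$. The path can be chosen continuously in the pair.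

\begin{theorem}\label{thm:B}
There is a continuous map $\mathcal H:[0,1)\times\mathcal F\times\mathcal F\to\mathrm{Diff}^1(S^1)$ with $\mathcal H(0,f,g)=\mathrm{Id}$ such that the map equal to $\mathcal H(t,f,g)\,f\,\mathcal H(t,f,g)^{-1}$ for $t<1$ and to $g$ for $t=1$ is continuous on $[0,1]\times\mathcal F\times\mathcal F$.
\end{theorem}

For the target $R_\alpha$ a single formula suffices. Fix $a\in\mathbb R$ representing $\alpha$; for $f\in\mathcal F$ let $F$ be the lift with $\lim(F^n(x)-x)/n=a$, and for $\varepsilon>0$ put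
\begin{equation}\label{eq:kappa}
\kappa^f_\varepsilon(x)=\frac{\sum_{n\in\mathbb Z}e^{-\varepsilon|n|}\,\bigl(F^{-n}(x)+na\bigr)}{\sum_{n\in\mathbb Z}e^{-\varepsilon|n|}},\qquad x\in\mathbb R .
\end{equation}

\begin{theorem}\label{thm:C}
For $f\in\mathcal F$ and $\varepsilon>0$, formula \eqref{eq:kappa} defines the lift of an element $\kappa^f_\varepsilon\in\mathrm{Diff}^1(S^1)$, and $f_\varepsilon=\kappa^f_\varepsilon f(\kappa^f_\varepsilon)^{-1}$ satisfies
\[
|\log Df_\varepsilon|\le\varepsilon,\qquad \sup_{x\in S^1}\mathrm{dist}\bigl(f_\varepsilon(x),R_\alpha(x)\bigr)\le e^\varepsilon-1 .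
\]
Moreover $\kappa^f_\varepsilon\to\mathrm{Id}$ as $\varepsilon\to\infty$, locally uniformly in $f$, and $\kappa^{R_\alpha}_\varepsilon=\mathrm{Id}$. Consequently $\mathcal F$ strongly deformation retracts onto $\{R_\alpha\}$ along $C^1$-conjugacies; in particular $F^1_\alpha$ is contractible.
\end{theorem}

Here ``along $C^1$-conjugacies'' means that the homotopy sends $(t,f)$ to a $C^1$-conjugate of $f$ for every $t<1$.

The proof of Theorem~\ref{thm:A} has three steps. Section~\ref{sec:avg} studies the averages \eqref{eq:kappa} and proves Theorem~\ref{thm:C}. Section~\ref{sec:C0} shows that the naive candidate $\varphi_\varepsilon=(\kappa^g_\varepsilon)^{-1}\kappa^f_\varepsilon$ does work in the $C^0$-topology. Section~\ref{sec:C1} takes any $\varphi$ that almost conjugates $f$ to $g$ in $C^0$ and changes it, by a second weighted average with parameter $\eta$, into a $C^0$-close diffeomorphism that almost conjugates $f$ to $g$ in $C^1$; the estimates do not involve the size of $D\varphi$. In Section~\ref{sec:proofs}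 we let $\varepsilon$ tend to $0$ much faster than $\eta$.

\section{Lifts, invariant measures and growth of derivatives}\label{sec:prelim}

Throughout, $\|\cdot\|$ is the sup norm. Let $\mathcal L$ be the set of $C^1$ maps $L:\mathbb R\to\mathbb R$ with $DL>0$ and $L(x+1)=L(x)+1$, with the metric $\|L-L'\|+\|DL-DL'\|$. These are the lifts of elements of $\mathrm{Diff}^1(S^1)$. The set $\mathcal L$ is convex, $\mathcal L$ and $\mathrm{Diff}^1(S^1)$ are topological groups, and the projection $\mathcal L\to\mathrm{Diff}^1(S^1)$ is continuous. Since $DL$ is bounded away from $0$, we have $L_k\to L$ in $\mathcal L$ if and only if $\|L_k-L\|\to0$ and $\|\log DL_k-\log DL\|\to0$. Capital letters denote lifts, and $1$-periodic functions, such as derivatives of lifts, are regarded as functions on $S^1$.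

The \emph{translation number} $\tau(L)=\lim(L^n(x)-x)/n$ of $L\in\mathcal L$ is independent of $x$, continuous in $L$ for the sup norm, invariant under conjugation in $\mathcal L$, and satisfies $\tau(L^n)=n\tau(L)$ and $\tau(L+k)=\tau(L)+k$ for $n,k\in\mathbb Z$. For $f,g\in\mathcal F$ the letters $F,G$ always denote the lifts with translation number $a$. The map $f\mapsto F$ is continuous: if $f_k\to f$, there are lifts $L_k\to F$, and $\tau(L_k)\in a+\mathbb Z$ tends to $a$, hence equals $a$ for large $k$. We use four facts.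

\begin{enumerate}
\item[(F1)] \emph{For $L\in\mathcal L$ the periodic function $L-\mathrm{id}-\tau(L)$ has a zero and is less than $1$ in absolute value. In particular $|F^n(x)-x-na|<1$ for $f\in\mathcal F$, $n\in\mathbb Z$.} If the function had no zero, it would be $\ge c>0$ or $\le -c<0$ everywhere, and iterating would give $\tau(L)\ge\tau(L)+c$ or $\tau(L)\le\tau(L)-c$. For $x<y<x+1$ we have $0<L(y)-L(x)<1$, so the values of $L-\mathrm{id}$ at $x$ and $y$ differ by less than $1$.
\item[(F2)] \emph{Every $f\in\mathcal F$ is uniquely ergodic, and its invariant probability $\mu_f$ has no atoms.} The first part is the textbook fact for circle homeomorphisms with irrational rotation number; an atom would have a finite orbit, and such maps have no periodic points. Unique ergodicity is used in this form: for continuous $u:S^1\to\mathbb R$ the averages $\frac1m\sum_{i<m}u\circ f^i$ converge \emph{uniformly} to $\int u\,d\mu_f$. The same holds for $f^{-1}$, which has the same invariant measures.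
\item[(F3)] \emph{Let $Q_f(x)=\mu_f([0,x))$ on $[0,1]$, extended by $Q_f(x+1)=Q_f(x)+1$. Then $Q_f$ is continuous, nondecreasing, $|Q_f-\mathrm{id}|\le1$, and $Q_f\circ F=Q_f+a$.} For $x<y<x+1$, $Q_f(y)-Q_f(x)$ is the measure of the arc from $x$ to $y$, so invariance of $\mu_f$ shows that $Q_f\circ F-Q_f$ is a constant $c$. Then $Q_f(F^nx)=Q_f(x)+nc$, and $|Q_f-\mathrm{id}|\le1$ forces $c=\tau(F)=a$.
\item[(F4)] \emph{If $f_k\to f$ in $\mathcal F$, then $\|Q_{f_k}-Q_f\|\to0$.} Every weak-$*$ limit point of $(\mu_{f_k})$ is $f$-invariant, so $\mu_{f_k}\to\mu_f$. As $\mu_f$ has no atoms, $Q_{f_k}\to Q_f$ pointwise, and monotone functions on $[0,1]$ that converge pointwise to a continuous function converge uniformly.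
\end{enumerate}

The map $Q_f$ semiconjugates $f$ to $R_\alpha$. It collapses each wandering interval $I$ to a point, since the disjoint iterates of $I$ have equal measure.

For $f\in\mathcal F$, $u:S^1\to\mathbb R$ and $n\ge0$ put $S_nu=\sum_{i=0}^{n-1}u\circ f^i$ and $S_{-n}u=-(S_nu)\circ f^{-n}=-\sum_{i=1}^{n}u\circ f^{-i}$. Then for all $n,m\in\mathbb Z$
\begin{equation}\label{eq:cocycle}
S_{n+m}u=S_nu+(S_mu)\circ f^n,\qquad S_n(\log Df)=\log Df^n .
\end{equation}
If $\|S_Ku\|\le\delta K$ for some $K\ge1$, then writing $|n|=qK+l$ with $0\le l<K$ and cutting the sum into $q$ blocks and a remainder gives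
\begin{equation}\label{eq:blocks}
\|S_nu\|\le\delta|n|+K\|u\|\qquad(n\in\mathbb Z).
\end{equation}

All series in this paper have weights $e^{-\varepsilon|n|}$ with $\varepsilon$ small. They converge because the derivatives of the iterates grow subexponentially, locally uniformly in $f$.

\begin{lemma}\label{lem:growth}
Let $f_0\in\mathcal F$ and $\delta>0$. For every sufficiently large $K$ there is a neighborhood $\mathcal U$ of $f_0$ in $\mathcal F$ such that $\|\log Df^K\|<\delta K$ for all $f\in\mathcal U$. Consequently $\|\log Df^n\|\le\delta|n|+K\|\log Df\|$ for all $n\in\mathbb Z$ and $f\in\mathcal U$.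
\end{lemma}

\begin{proof}
By (F2), $\frac1n\log Df_0^n\to c=\int\log Df_0\,d\mu_{f_0}$ uniformly. If $c\neq0$, then for large $n$ we would have $Df_0^n>1$ everywhere or $Df_0^n<1$ everywhere, contradicting $\int_{S^1}Df_0^n\,dx=1$. So $c=0$ and $\|\log Df_0^K\|<\delta K$ for all large $K$. For fixed $K$ this inequality is an open condition on $f$. The last claim is \eqref{eq:blocks}.
\end{proof}

Irrationality of $\alpha$ enters the paper only through (F2) and its consequences, and no arithmetic property of $\alpha$ is used. For rational $\alpha$ both Lemma~\ref{lem:growth} and Theorem~\ref{thm:A} fail: at a fixed point $p$ with $Df(p)\ne1$ the quantity $\log Df^n(p)=n\log Df(p)$ grows linearly, and the identity, which has rotation number $0$, is conjugate only to itself.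

\section{Averaging the iterates: the target $R_\alpha$}\label{sec:avg}

To conjugate $f$ to $R_\alpha$ one looks for $L\in\mathcal L$ with $L\circ F=L+a$. The maps $L_n=F^{-n}+na$ satisfy $L_{n+1}\circ F=L_n+a$, so composition with $F$ shifts the index, and an average of the $L_n$ whose weights barely change under the shift is an approximate solution. Put
\[
r=e^{-\varepsilon},\quad w_n=r^{|n|},\quad W_\varepsilon=\sum_{n\in\mathbb Z}w_n=\frac{1+r}{1-r},\quad M^f_\varepsilon=\sum_{n\in\mathbb Z}w_n\,(F^{-n}+na),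
\]
so that $\kappa^f_\varepsilon=M^f_\varepsilon/W_\varepsilon$. We use the symbol $\kappa^f_\varepsilon$ both for this map of $\mathbb R$ and for the circle map that it lifts.

\begin{example}\label{ex:sine}
For $|b|<1$ let $T_b(y)=y+\frac{b}{2\pi}\sin2\pi y$, an element of $\mathcal L$, and let $f_b\in\mathcal F$ have lift $F_b(x)=T_b(T_b^{-1}(x)+a)$. With $x=T_b(y)$,
\[
F_b^{-n}(x)+na=T_b(y-na)+na=y+\tfrac{b}{2\pi}\sin2\pi(y-na).
\]
Expand the sine. The terms with $\sin2\pi na$ cancel because $w_n=w_{-n}$, and $\sum_nr^{|n|}\cos2\pi na=(1-r^2)/((1-r)^2+4r\sin^2\pi a)$. Hence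
\[
\kappa^{f_b}_\varepsilon=T_{\lambda b}\circ T_b^{-1},\qquad \lambda=\lambda(\varepsilon)=\frac{(1-r)^2}{(1-r)^2+4r\sin^2\pi a},
\]
and the conjugate of $f_b$ by $\kappa^{f_b}_\varepsilon$ is $f_{\lambda b}$. As $\varepsilon$ decreases from $\infty$ to $0$, $\lambda$ goes from $1$ to $0$, and $f_{\lambda b}$ moves from $f_b$ to $f_0=R_\alpha$. Note for later use that even $W_\varepsilon\lambda=(1-r^2)/((1-r)^2+4r\sin^2\pi a)$ tends to $0$, so that the unnormalized error
\[
M^{f_b}_\varepsilon(F_bx)-M^{f_b}_\varepsilon(x)-aW_\varepsilon=\tfrac{b}{2\pi}W_\varepsilon\lambda\,\bigl(\sin2\pi(y+a)-\sin2\pi y\bigr)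
\]
tends to $0$ uniformly, although $W_\varepsilon\to\infty$.
\end{example}

\begin{lemma}\label{lem:M}
Let $f\in\mathcal F$ and $\varepsilon>0$.
\begin{enumerate}
\item[(a)] $\kappa^f_\varepsilon\in\mathcal L$, and $(\varepsilon,f)\mapsto\kappa^f_\varepsilon$ is continuous from $(0,\infty)\times\mathcal F$ to $\mathcal L$.
\item[(b)] $|M^f_\varepsilon(y)-M^f_\varepsilon(x)|\ge|y-x|$ for all $x,y\in\mathbb R$.
\item[(c)] $M^f_\varepsilon\circ F=M^f_\varepsilon+aW_\varepsilon+E^f_\varepsilon$, where $E^f_\varepsilon=\sum_n(w_{n+1}-w_n)(F^{-n}+na)$ is $1$-periodic.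
\item[(d)] $e^{-\varepsilon}DM^f_\varepsilon\le D(M^f_\varepsilon\circ F)\le e^{\varepsilon}DM^f_\varepsilon$.
\end{enumerate}
\end{lemma}

\begin{proof}
By (F1) the terms of $M^f_\varepsilon-W_\varepsilon\,\mathrm{id}=\sum_nw_n(F^{-n}-\mathrm{id}+na)$ are periodic and bounded by $w_n$. Fix $f_0$ and $\varepsilon_0>0$, and apply Lemma~\ref{lem:growth} with $\delta<\varepsilon_0/2$: for $f$ near $f_0$ and $\varepsilon\ge\varepsilon_0$ we get $w_nDF^{-n}\le Ce^{-\varepsilon_0|n|/2}$ with $C$ independent of $n,f,\varepsilon$. So the series and its derivative series converge uniformly in $(x,\varepsilon,f)$ on this range, and each term depends continuously on $(\varepsilon,f)$ in the $C^1$ norm. Hence $M^f_\varepsilon$ is $C^1$, $M^f_\varepsilon(x+1)=M^f_\varepsilon(x)+W_\varepsilon$, and $DM^f_\varepsilon=\sum_nw_nDF^{-n}\ge w_0=1$. This gives (a) and (b). Reindexing,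
\[
M^f_\varepsilon\circ F=\sum_nw_n(F^{-(n-1)}+na)=\sum_nw_{n+1}(F^{-n}+na)+aW_\varepsilon ,
\]
which is the identity in (c); $E^f_\varepsilon$ is periodic because $\sum_n(w_{n+1}-w_n)=0$. Differentiating, $D(M^f_\varepsilon\circ F)=\sum_nw_{n+1}DF^{-n}$. All terms are positive and $w_{n+1}/w_n=e^{\pm\varepsilon}$, which gives (d).
\end{proof}

\begin{remark}
Part (d) compares two series term by term and needs no lower bound on their sums. This is why the sum is two-sided. For $M^+=\sum_{n\ge0}r^n(F^{-n}+na)$ there is a boundary term, $D(M^+\circ F)=rDM^++DF$. If $I$ is a wandering interval of length $|I|$, then $\int_IDM^+\le\sum_{n\ge 0}|f^{-n}(I)|\le1$, so $DM^+\le1/|I|$ at some point of $I$, where $D(M^+\circ F)/DM^+\ge r+|I|\min Df$. This does not tend to $1$ as $r\to1$.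
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Write $\kappa=\kappa^f_\varepsilon$, $M=M^f_\varepsilon$ and $F_\varepsilon=\kappa F\kappa^{-1}\in\mathcal L$. Then $DF_\varepsilon(\kappa x)=D(M\circ F)(x)/DM(x)$, so Lemma~\ref{lem:M}(d) gives $|\log DF_\varepsilon|\le\varepsilon$. The periodic function $F_\varepsilon-\mathrm{id}-a$ has a zero by (F1), since $\tau(F_\varepsilon)=a$, and its derivative is at most $e^\varepsilon-1$ in absolute value; hence it is bounded by $e^\varepsilon-1$. Both bounds are uniform over $\mathcal F$.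

Let $\varepsilon\to\infty$ and let $\Lambda_f=\max(\|Df\|,\|Df^{-1}\|)$, which is locally bounded in $f$. Then $W_\varepsilon\to1$, $|M(0)|\le\sum_{n\ne0}e^{-\varepsilon|n|}\to0$ by (F1), and $0\le DM-1\le2\sum_{n\ge1}e^{-\varepsilon n}\Lambda_f^n\to0$. So $\kappa^f_\varepsilon\to\mathrm{id}$ in $\mathcal L$, locally uniformly in $f$. For $f=R_\alpha$ every $F^{-n}+na$ is the identity, so $\kappa^{R_\alpha}_\varepsilon=\mathrm{id}$.

Define $\Gamma:[0,1]\times\mathcal F\to\mathcal F$ by $\Gamma(0,f)=f$, $\Gamma(1,f)=R_\alpha$ and $\Gamma(t,f)=f_\varepsilon$ with $\varepsilon=(1-t)/t$ for $0<t<1$. It is continuous for $0<t<1$ by Lemma~\ref{lem:M}(a), at $t=0$ by the locally uniform convergence $\kappa^f_\varepsilon\to\mathrm{Id}$, and at $t=1$ by the uniform bounds. Since $\Gamma(t,R_\alpha)=R_\alpha$ for all $t$, it is a strong deformation retraction onto $\{R_\alpha\}$.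
\end{proof}

\section{An approximate conjugacy in the $C^0$-topology}\label{sec:C0}

For $f,g\in\mathcal F$ and $\varepsilon>0$ let $\Phi_\varepsilon=(\kappa^g_\varepsilon)^{-1}\circ\kappa^f_\varepsilon\in\mathcal L$, with projection $\varphi_\varepsilon$. The normalizing constant $W_\varepsilon$ is the same for $f$ and $g$, so $\Phi_\varepsilon$ is characterized by
\begin{equation}\label{eq:Phi}
M^g_\varepsilon\circ\Phi_\varepsilon=M^f_\varepsilon .
\end{equation}
By Lemma~\ref{lem:M}(a), $\Phi_\varepsilon$ depends continuously on $(\varepsilon,f,g)$. Its failure to conjugate is measured by $\beta_\varepsilon=\|\Phi_\varepsilon F-G\Phi_\varepsilon\|$.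

\begin{lemma}\label{lem:beta}
$\beta_\varepsilon\le\|E^f_\varepsilon\|+\|E^g_\varepsilon\|$.
\end{lemma}

\begin{proof}
Drop the index $\varepsilon$. By \eqref{eq:Phi} and Lemma~\ref{lem:M}(c) for $f$ and for $g$,
\begin{align*}
M^g(\Phi Fx)&=M^f(Fx)=M^f(x)+aW+E^f(x),\\
M^g(G\Phi x)&=M^g(\Phi x)+aW+E^g(\Phi x)=M^f(x)+aW+E^g(\Phi x).
\end{align*}
Subtract and apply Lemma~\ref{lem:M}(b) to $M^g$.
\end{proof}

So we need $E^f_\varepsilon\to0$, as in Example~\ref{ex:sine}. The easy bound is weaker: since $E^f_\varepsilon=\sum_n(w_{n+1}-w_n)(F^{-n}-\mathrm{id}+na)$, fact (F1) gives only $\|E^f_\varepsilon\|\le\sum_n|w_{n+1}-w_n|=2$. This makes $\kappa F-\kappa-a=E^f_\varepsilon/W_\varepsilon$ small, but the factor $1/W_\varepsilon$ is lost on applying $(\kappa^g_\varepsilon)^{-1}$, and the loss can be genuine. If $I=[x,y]$ is wandering for $g$, then $M^g_\varepsilon(y)-M^g_\varepsilon(x)=\sum_nw_n|g^{-n}(I)|\le1$, so $(\kappa^g_\varepsilon)^{-1}$ stretches an interval of length at most $1/W_\varepsilon$ onto $I$. To improve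 the bound we use (F3): it writes $F^{-n}+na$ through the values of one continuous function along an orbit, to which unique ergodicity applies.

\begin{lemma}\label{lem:E}
For $f_0\in\mathcal F$ and $\delta>0$ there are a neighborhood $\mathcal U$ of $f_0$ in $\mathcal F$ and $\bar\varepsilon>0$ such that $\|E^f_\varepsilon\|<\delta$ for all $f\in\mathcal U$ and $0<\varepsilon\le\bar\varepsilon$.
\end{lemma}

\begin{proof}
Let $\theta_f=\mathrm{id}-Q_f$, a continuous periodic function with $|\theta_f|\le1$. By (F3), $Q_f(F^{-n}x)=Q_f(x)-na$, so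
\begin{equation}\label{eq:theta}
F^{-n}(x)+na=Q_f(x)+\theta_f(f^{-n}x).
\end{equation}
In $E^f_\varepsilon$ the terms $Q_f(x)$ cancel. We have $w_{n+1}-w_n=-(1-r)r^{j}$ for $n=j\ge0$ and $w_{n+1}-w_n=(1-r)r^j$ for $n=-j-1<0$. For a bounded sequence $z=(z_j)_{j\ge0}$ let $\mathcal A(z)=(1-r)\sum_{j\ge0}r^jz_j$ be its Abel mean, a weighted average of total weight $1$. Then
\[
E^f_\varepsilon(x)=\mathcal A(z^+)-\mathcal A(z^-),\qquad z^+_j=\theta_f(f^{j+1}x),\quad z^-_j=\theta_f(f^{-j}x).
\]
We show that both means are close to $c_0=\int\theta_{f_0}\,d\mu_{f_0}$.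

By (F2) for $f_0$ and $f_0^{-1}$ there is $m$ with $\|\frac1m\sum_{i<m}\theta_{f_0}\circ f_0^{\pm i}-c_0\|<\delta/8$. By (F4) and the uniform continuity of $\theta_{f_0}$, the function $\theta_f\circ f^{\pm i}$ depends continuously on $f$ in the sup norm, so $\|\frac1m\sum_{i<m}\theta_f\circ f^{\pm i}-c_0\|<\delta/4$ for $f$ in a neighborhood $\mathcal U$ of $f_0$. Thus for $z=z^\pm$ the block averages $\bar z_j=\frac1m\sum_{i<m}z_{j+i}$ satisfy $|\bar z_j-c_0|<\delta/4$ for all $j$, and $|\mathcal A(\bar z)-c_0|\le\delta/4$.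

Let $z'=(z_{j+1})_{j\ge0}$ be the shifted sequence, where $|z_j|\le1$. From $\mathcal A(z)=(1-r)z_0+r\mathcal A(z')$ we get $|\mathcal A(z)-\mathcal A(z')|=(1-r)|z_0-\mathcal A(z')|\le2\varepsilon$. A shift by $i<m$ therefore changes the Abel mean by at most $2m\varepsilon$, and averaging over $i$ gives $|\mathcal A(z)-\mathcal A(\bar z)|\le2m\varepsilon$. Hence $|\mathcal A(z^\pm)-c_0|\le\delta/4+2m\varepsilon$ and $\|E^f_\varepsilon\|\le\delta/2+4m\varepsilon$. Take $\bar\varepsilon=\delta/(10m)$.
\end{proof}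

\begin{remark}
By \eqref{eq:theta}, $\kappa^f_\varepsilon(x)=Q_f(x)+(\mathcal A(z^-)+r\mathcal A(z^+))/(1+r)$, so the proof shows that $\kappa^f_\varepsilon\to Q_f+\int\theta_f\,d\mu_f$ uniformly as $\varepsilon\to0$. The maps $\kappa^f_\varepsilon$ are diffeomorphisms that approximate the semiconjugacy.
\end{remark}

Lemmas~\ref{lem:beta} and~\ref{lem:E} give $\beta_\varepsilon\to0$ locally uniformly in $(f,g)$; that is, $\varphi_\varepsilon f\varphi_\varepsilon^{-1}\to g$ in $C^0$. The argument does not reach $C^1$. Indeed, drop $\varepsilon$, put $z=\varphi(x)$, and use $D\varphi=DM^f/(DM^g\circ\varphi)$: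
\[
\frac{D(\varphi f\varphi^{-1})(z)}{Dg(z)}=\frac{D(M^f\circ F)(x)}{DM^f(x)}\cdot\frac{DM^g(z)}{D(M^g\circ G)(z)}\cdot\frac{DM^g(g\varphi x)}{DM^g(\varphi fx)} .
\]
The first two factors lie in $[e^{-\varepsilon},e^\varepsilon]$. In the third the two points are within $\beta_\varepsilon$ of each other, but we have no control on the oscillation of $\log DM^g_\varepsilon$ at scale $\beta_\varepsilon$ as $\varepsilon\to0$. The next section replaces $\varphi_\varepsilon$ by a map for which only the oscillation of the fixed function $\log Dg$ matters.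

\section{Correcting the derivative}\label{sec:C1}

Let $f,g\in\mathcal F$ and let $\varphi\in\mathrm{Diff}^1(S^1)$ be arbitrary, with a lift $\Phi\in\mathcal L$. Put
\begin{gather*}
\beta=\|\Phi F-G\Phi\|,\qquad \Lambda=\Lambda_g=\max(\|Dg\|,\|Dg^{-1}\|)\ge1,\qquad V=\|\log Df\|+\|\log Dg\|,\\
\omega(\xi)=\omega_g(\xi)=\sup\{|\log DG(x)-\log DG(y)|:|x-y|\le\xi\}.
\end{gather*}
The function $\omega_g$ is nondecreasing and tends to $0$ with $\xi$, and
\begin{equation}\label{eq:omega}
\omega_g(\xi)\le\omega_{g_0}(\xi)+2\|\log Dg-\log Dg_0\|\qquad(g,g_0\in\mathcal F).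
\end{equation}

\subsection{The construction}
We seek $h$ close to $\varphi$ in $C^0$ with $D(hfh^{-1})$ close to $Dg$, that is,
$Dh(fx)\,Df(x)/Dh(x)\approx Dg(h(x))$. Since $h$ is to be near $\varphi$, replace $Dg(h(x))$ by $Dg(\varphi(x))$, at the cost $\omega(\|H-\Phi\|)$. The problem becomes linear: find a positive function $P$, proportional to $Dh$, with $P\circ f\approx e^{v}P$, where
\[
u=\log Dg\circ\varphi,\qquad v=u-\log Df .
\]
Imitating Section~\ref{sec:avg}, one would average the maps $\sigma_n=G^n\Phi F^{-n}$, which satisfy $\sigma_{n+1}F=G\sigma_n$. But then $D\sigma_{n+1}(fx)\,Df(x)=Dg(\sigma_nx)\,D\sigma_n(x)$, with a factor that depends on $n$, and we control $\sigma_n-\Phi$ only for moderate $|n|$. We therefore modify $D\sigma_n$, multiplying the values of $Dg$ along the pseudo-orbit $\varphi(f^iy)$ instead of the orbit $g^i(\varphi y)$. For $n\in\mathbb Z$ and $y=f^{-n}x$ compare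
\begin{equation}\label{eq:rho}
D\sigma_n(x)=\frac{Dg^n(\varphi y)\,D\varphi(y)}{Df^n(y)},\qquad
\rho_n(x):=e^{S_nv(y)}D\varphi(y)=\frac{e^{S_nu(y)}\,D\varphi(y)}{Df^n(y)} .
\end{equation}
By \eqref{eq:cocycle}, $S_{n+1}v(y)=S_nv(y)+v(x)$, and $y=f^{-(n+1)}(fx)$, so the factor is now the same for all $n$:
\begin{equation}\label{eq:rhoshift}
\rho_{n+1}(fx)=e^{v(x)}\rho_n(x)\qquad(n\in\mathbb Z).
\end{equation}
To sum the $\rho_n$ we need the growth of $S_nv$ to be slower than the decay of the weights. For $0<\eta_*\le1$ and an integer $K\ge1$, say that $(\varphi,f,g)$ satisfies \emph{condition $A(\eta_*,K)$} if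
\[
\|\log Df^K\|<\eta_*K/8\qquad\text{and}\qquad\|S_Ku\|<\eta_*K/4 .
\]
Then $\|S_Ku\|$ and $\|S_Kv\|$ are less than $\eta_*K/2$, while $\|u\|,\|v\|\le V$, so \eqref{eq:blocks} gives
\begin{equation}\label{eq:Sbound}
\|S_nu\|,\ \|S_nv\|\le\tfrac12\eta_*|n|+KV\qquad(n\in\mathbb Z).
\end{equation}
For $\eta\in[\eta_*,1]$ define
\[
P=\sum_{n\in\mathbb Z}e^{-\eta|n|}\rho_n,\qquad Z=\int_0^1P,\qquad H_{\Phi,\eta}(x)=\Phi(0)+\frac1Z\int_0^xP .
\]
The terms of $P$ are bounded by $e^{-\eta_*|n|/2+KV}\|D\varphi\|$, so $P$ is a positive continuous function on $S^1$ and $H=H_{\Phi,\eta}\in\mathcal L$; let $h$ be its projection. The formula for $H$ does not involve $\eta_*$ or $K$, which only certify convergence.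

\begin{example}
If $\beta=0$, then $\sigma_n=\Phi$ and $S_nu(y)=\log Dg^n(\varphi y)$, so $\rho_n=D\varphi$ and $H=\Phi$: a true conjugacy is left unchanged. If $g=R_\alpha$ and $\Phi=\mathrm{id}$, then $u=0$, $\rho_n=Df^{-n}$, $P=DM^f_\eta$ and $H=\kappa^f_\eta-\kappa^f_\eta(0)$: the construction extends that of Section~\ref{sec:avg}.
\end{example}

\begin{lemma}\label{lem:cont}
Fix $(\eta_*,K)$. The set $\mathcal O$ of $(\Phi,f,g)\in\mathcal L\times\mathcal F\times\mathcal F$ satisfying $A(\eta_*,K)$ is open, and $(\Phi,f,g,\eta)\mapsto H_{\Phi,\eta}$ is continuous from $\mathcal O\times[\eta_*,1]$ to $\mathcal L$.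
\end{lemma}

\begin{proof}
The functions $\log Df^K$, $S_Ku$ and each $\rho_n$ are obtained from $\log Df$, $\log Dg$, $D\varphi$ by finitely many compositions with $f^{\pm1}$ and $\varphi$, sums, products and exponentials, so they depend continuously on $(\Phi,f,g)$ in the sup norm. This gives openness. As $V$ and $\|D\varphi\|$ are locally bounded, the series $P$ is locally uniformly dominated, so $P$ and $Z>0$ depend continuously on $(\Phi,f,g,\eta)$. Finally $H(0)=\Phi(0)$ and $DH=P/Z$.
\end{proof}

\subsection{The estimates}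
Over a bounded time the pseudo-orbit stays near the true orbit.

\begin{lemma}\label{lem:shadow}
Let $d_n=\|\Phi F^n-G^n\Phi\|$. Then $d_n\le|n|\Lambda^{|n|}\beta$ for all $n\in\mathbb Z$, and for $N\geq1$, $|n|\le N$ and $y\in S^1$,
\[
|S_nu(y)-\log Dg^n(\varphi y)|\le N\,\omega(N\Lambda^N\beta).
\]
\end{lemma}

\begin{proof}
For $i\ge0$ write $\Phi F^{i+1}-G^{i+1}\Phi=(\Phi F-G\Phi)F^i+(G\Phi F^i-GG^i\Phi)$; thus $d_{i+1}\le\beta+\Lambda d_i$. Next, $\Phi F^{-1}-G^{-1}\Phi=G^{-1}(G\Phi F^{-1})-G^{-1}\Phi$ and $\|G\Phi F^{-1}-\Phi\|=\beta$ give $d_{-1}\le\Lambda\beta$, and the same decomposition with $F^{-1},G^{-1}$ gives $d_{-(i+1)}\le\Lambda\beta+\Lambda d_{-i}$. Since $d_0=0$ and $\Lambda\ge1$, the first bound follows by induction. Let $\Delta_i=\log Dg(\varphi f^iy)-\log Dg(g^i\varphi y)$, so $|\Delta_i|\le\omega(d_i)$. The difference in the second bound is $\sum_{0\le i<n}\Delta_i$ for $n\ge0$ and $-\sum_{1\le i\le|n|}\Delta_{-i}$ for $n<0$; there are at most $N$ terms, each at most $\omega(N\Lambda^N\beta)$.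
\end{proof}

\begin{lemma}\label{lem:crit}
If $\|\log Df^K\|<\eta_*K/8$, $\|\log Dg^K\|<\eta_*K/8$ and $\omega(K\Lambda^K\beta)\le\eta_*/8$, then $A(\eta_*,K)$ holds.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:shadow} with $n=N=K$ gives $\|S_Ku\|\le\|\log Dg^K\|+K\eta_*/8<\eta_*K/4$.
\end{proof}

\begin{proposition}\label{prop:main}
Assume $A(\eta_*,K)$, let $\eta\in[\eta_*,1]$ and $H=H_{\Phi,\eta}$.
\begin{enumerate}
\item[(a)] $\|HFH^{-1}-G\|\le(1+\Lambda)\|H-\Phi\|+\beta$ and
$\|\log D(hfh^{-1})-\log Dg\|\le\eta+\omega(\|H-\Phi\|)$.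
\item[(b)] For $N\ge1$ let
\[
\Theta_N=\bigl(e^{N\omega(N\Lambda^N\beta)}-1\bigr)+2N\Lambda^N\beta+\tau_N,\qquad \tau_N=2e^{KV}\sum_{n>N}e^{-\eta_*n/2}.
\]
If $\Theta_N\le\frac12$, then $\|H-\Phi\|\le4\Theta_N$.
\end{enumerate}
\end{proposition}

No bound here involves $\|D\varphi\|$ or the oscillation of $D\varphi$. This is essential, because these quantities are out of control for $\varphi=\varphi_\varepsilon$ as $\varepsilon\to0$.

\begin{proof}
(a) The first estimate follows from
\[
HFx-GHx=(H-\Phi)(Fx)+(\Phi Fx-G\Phi x)+(G\Phi x-GHx).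
\]
By \eqref{eq:rhoshift},
\[
P(fx)=\sum_ne^{-\eta|n+1|}\rho_{n+1}(fx)=e^{v(x)}\sum_ne^{-\eta|n+1|}\rho_n(x),
\]
and the last sum lies between $e^{-\eta}P(x)$ and $e^\eta P(x)$. Since $D(hfh^{-1})(hx)=P(fx)\,Df(x)/P(x)$ and $v+\log Df=\log Dg\circ\varphi$, we get $|\log D(hfh^{-1})(hx)-\log Dg(\varphi x)|\le\eta$. Finally $|\log Dg(\varphi x)-\log Dg(hx)|\le\omega(\|H-\Phi\|)$.

(b) We split $P$ at $|n|=N$. The central terms are close, after integration, to $D\varphi$; the tail has small integral. Let $x\in[0,1]$ and $\Delta(x)=\Phi(x)-\Phi(0)\in[0,1]$.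

\emph{Central terms.} Let $|n|\le N$ and $\gamma=N\omega(N\Lambda^N\beta)$. By \eqref{eq:rho} and Lemma~\ref{lem:shadow}, $\rho_n/D\sigma_n\in[e^{-\gamma},e^\gamma]$, so $|\rho_n-D\sigma_n|\le(e^\gamma-1)D\sigma_n$. Now $\int_0^xD\sigma_n=\sigma_n(x)-\sigma_n(0)\in[0,1]$ because $\sigma_n\in\mathcal L$, and $\|\sigma_n-\Phi\|=\|G^n\Phi-\Phi F^n\|=d_n$. Hence
\[
\Bigl|\int_0^x\rho_n-\Delta(x)\Bigr|\le e^\gamma-1+2d_n\le e^\gamma-1+2N\Lambda^N\beta .
\]

\emph{Tail.} For every $n$, the change of variable $x=f^n(y)$ in \eqref{eq:rho} cancels the denominator, and \eqref{eq:Sbound} together with $\int_{S^1}D\varphi=1$ gives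
\[
\int_{S^1}\rho_n(x)\,dx=\int_{S^1}e^{S_nu(y)}D\varphi(y)\,dy\le e^{\eta_*|n|/2+KV}.
\]
As $\eta\ge\eta_*$, it follows that $\sum_{|n|>N}e^{-\eta|n|}\int_0^1\rho_n\le\tau_N$.

\emph{Conclusion.} With $c=\sum_{|n|\le N}e^{-\eta|n|}\ge1$,
\[
\Bigl|\int_0^xP-c\,\Delta(x)\Bigr|\le c\,(e^\gamma-1+2N\Lambda^N\beta)+\tau_N\le c\,\Theta_N .
\]
For $x=1$ this reads $|Z-c|\le c\,\Theta_N$, so $Z\ge c/2$. Therefore
\[
|H(x)-\Phi(x)|=\frac1Z\Bigl|\int_0^xP-Z\Delta(x)\Bigr|\le\frac{c\,\Theta_N+|Z-c|}{Z}\le4\Theta_N ,
\]
and $H-\Phi$ is periodic.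
\end{proof}

\section{Choice of parameters and proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:proofs}

We apply Section~\ref{sec:C1} to $\Phi=\Phi_\varepsilon$ and write $H_{\varepsilon,\eta}=H_{\Phi_\varepsilon,\eta}$, with projection $h_{\varepsilon,\eta}$. The order of the choices is dictated by $\Theta_N$: first $\eta_*$, then $K$, then $N$ so that the tail is small, and last $\varepsilon$, so small that $\beta_\varepsilon$ beats $K\Lambda^K$ and $N\Lambda^N$. The last choice is possible because $\beta_\varepsilon$ does not depend on $\eta$.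

\begin{lemma}\label{lem:param}
For $(f_0,g_0)\in\mathcal F^2$ and an integer $j\ge1$ there are a neighborhood $U$ of $(f_0,g_0)$, an integer $K$ and $\bar\varepsilon>0$ such that for all $(f,g)\in U$ and $0<\varepsilon\le\bar\varepsilon$:
\begin{enumerate}
\item[(1)] $\beta_\varepsilon\le\frac1j$;
\item[(2)] $(\varphi_\varepsilon,f,g)$ satisfies $A(\frac1{j+1},K)$;
\item[(3)] $\|H_{\varepsilon,\eta}-\Phi_\varepsilon\|\le\frac1j$ for all $\eta\in[\frac1{j+1},1]$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\eta_*=\frac1{j+1}$. Lemma~\ref{lem:growth}, applied to $f_0$ and $g_0$ with one large $K$, gives a neighborhood $U$ on which $\|\log Df^K\|,\|\log Dg^K\|<\eta_*K/8$; we may also assume $V\le V_0$ and $\Lambda_g\le\Lambda_0$ on $U$ for some constants $V_0,\Lambda_0$. Choose $N$ with $2e^{KV_0}\sum_{n>N}e^{-\eta_*n/2}\le\frac1{16j}$. By \eqref{eq:omega}, taking $\xi\in(0,\frac1{32j}]$ small and shrinking $U$, we obtain $\omega_g(\xi)\le\eta_*/8$ and $e^{N\omega_g(\xi)}-1\le\frac1{16j}$ on $U$. By Lemmas~\ref{lem:beta}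 and~\ref{lem:E}, after shrinking $U$ again there is $\bar\varepsilon>0$ with
\[
\beta_\varepsilon\le\min\Bigl(\frac1j,\ \frac{\xi}{K\Lambda_0^K},\ \frac{\xi}{N\Lambda_0^N}\Bigr)\qquad\text{on }U\text{ for }\varepsilon\le\bar\varepsilon .
\]
This gives (1), and (2) follows from Lemma~\ref{lem:crit}. Each of the three terms of $\Theta_N$ is at most $\frac1{16j}$, so $\Theta_N\le\frac3{16j}\le\frac12$, and Proposition~\ref{prop:main}(b) gives $\|H_{\varepsilon,\eta}-\Phi_\varepsilon\|\le\frac3{4j}$.
\end{proof}

The lemma holds on a whole rectangle $(0,\bar\varepsilon]\times[\frac1{j+1},1]$ of parameters. This is what turns a sequence into a path: one can move from the parameters of level $j$ to those of level $j+1$ without leaving the rectangle of level $j$.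

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Fix $f,g$. For each $j\ge1$ let $\bar\varepsilon_j$ and $K_j$ be given by Lemma~\ref{lem:param} at $(f,g)$; decreasing the $\bar\varepsilon_j$ inductively, assume $\bar\varepsilon_{j+1}\le\bar\varepsilon_j/2$. For $s\ge1$ let $\eta(s)=1/s$, and let $\varepsilon(s)$ be affine on each $[j,j+1]$ with $\varepsilon(j)=\bar\varepsilon_j$. For $s\in[j,j+1]$ we have $\varepsilon(s)\le\bar\varepsilon_j$ and $\eta(s)\in[\frac1{j+1},\frac1j]$. Hence $\mathcal K_s=H_{\varepsilon(s),\eta(s)}\in\mathcal L$ is defined, and by Lemma~\ref{lem:cont} with $(\eta_*,K)=(\frac1{j+1},K_j)$ it is continuous in $s$ on $[j,j+1]$. As $H_{\varepsilon,\eta}$ does not depend on $(\eta_*,K)$, the pieces agree at the integers and $s\mapsto\mathcal K_s$ is continuous on $[1,\infty)$. Let $k_s$ be the projection of $\mathcal K_s$. Proposition~\ref{prop:main}(a) and Lemma~\ref{lem:param} give, for $s\in[j,j+1]$,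
\begin{equation}\label{eq:final}
\|\mathcal K_sF\mathcal K_s^{-1}-G\|\le\frac{2+\Lambda_g}{j},\qquad
\|\log D(k_sfk_s^{-1})-\log Dg\|\le\frac1j+\omega_g\Bigl(\frac1j\Bigr).
\end{equation}
So $k_sfk_s^{-1}\to g$ in $C^1$ as $s\to\infty$. Let $h_t=k_{1/(2-2t)}$ for $t\in[\frac12,1)$, and for $t\in[0,\frac12]$ let $h_t$ be the projection of $(1-2t)\,\mathrm{id}+2t\,\mathcal K_1$, which lies in $\mathcal L$ by convexity. Both definitions give $k_1$ at $t=\frac12$. The path $h_t$ is continuous, $h_0=\mathrm{Id}$, and $h_tfh_t^{-1}\to g$ in $C^1$ as $t\to1$.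
\end{proof}

The only choices in this proof are the thresholds $\bar\varepsilon_j$. It remains to make them continuous in the pair.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The space $X=\mathcal F^2$ is metrizable, hence paracompact, so every open cover has a subordinate locally finite partition of unity. Fix $j$. Lemma~\ref{lem:param} gives an open cover $(U_i)$ of $X$ with constants $K^{(i)}$ and $\bar\varepsilon^{(i)}$. Let $(\chi_i)$ be such a partition of unity, with $\chi_i$ supported in $U_i$, and put $\bar\varepsilon_j=\sum_i\chi_i\bar\varepsilon^{(i)}$, a positive continuous function on $X$. At $p\in X$ the value $\bar\varepsilon_j(p)$ is a convex combination of the finitely many $\bar\varepsilon^{(i)}$ with $\chi_i(p)>0$, hence at most the largest of them, and $p\in U_i$ for the corresponding $i$. So (1)--(3) of Lemma~\ref{lem:param} hold at $p$ for all $\varepsilon\le\bar\varepsilon_j(p)$, with $K=K^{(i)}$. Replace $\bar\varepsilon_{j+1}$ inductively by $\min(\bar\varepsilon_{j+1},\bar\varepsilon_j/2)$,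 and define $\varepsilon(s,p)$, $\eta(s)$, $\mathcal K_s(p)$ and $\mathcal H(t,f,g)=h_t$ as in the previous proof, with $p=(f,g)$.

\emph{Continuity for $t<1$.} Let $(s_0,p_0)\in[j,j+1]\times X$. Condition $A(\frac1{j+1},K)$ holds at $(s_0,p_0)$ for some $K$. Since $\Phi_{\varepsilon(s,p)}$ is continuous in $(s,p)$, Lemma~\ref{lem:cont} shows that the condition persists nearby with the same $K$ and that $\mathcal K_s(p)\in\mathcal L$ is continuous at $(s_0,p_0)$ relative to the strip $[j,j+1]\times X$. The strips form a locally finite closed cover of $[1,\infty)\times X$, so $\mathcal K_s(p)$ is continuous there. In particular the lift $\mathcal K_1(p)$ is continuous in $p$, and so is the interpolation for $t\le\frac12$. Thus $\mathcal H$ and $\mathcal H f\mathcal H^{-1}$ are continuous on $[0,1)\times X$, and $\mathcal H(0,f,g)=\mathrm{Id}$.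

\emph{Continuity at $t=1$.} Let $(t,f,g)\to(1,f_0,g_0)$ with $t<1$. Then $j\to\infty$ in \eqref{eq:final}, $\Lambda_g$ stays bounded, and $\omega_g(\frac1j)\to0$ by \eqref{eq:omega}. So both right-hand sides of \eqref{eq:final} tend to $0$, and since $g\to g_0$ we get $h_tfh_t^{-1}\to g_0$ in $C^1$. For $t=1$ the value is $g$, which tends to $g_0$.
\end{proof}

\begin{remark}
For $f=g$ we have $\Phi_\varepsilon=\mathrm{id}$, $v=0$, $\rho_n=1$ and $H_{\varepsilon,\eta}=\mathrm{id}$, so the map constructed above satisfies $\mathcal H(t,g,g)=\mathrm{Id}$ for all $t$: a diffeomorphism that is already at the target does not move.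
\end{remark}

\begin{thebibliography}{9}
\bibitem{BG} Christian Bonatti and Nancy Guelman, \emph{Smooth Conjugacy classes of circle diffeomorphisms with irrational rotation number}, arXiv:1207.2508 (2012).
\end{thebibliography}
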